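# A finite-energy flow on the fractal mother graph $\mathcal G(3,2,\infty)$

## 1. Counting the edges across a level

A walker lives on infinite $0$–$1$ sequences with finitely many ones and changes one digit per step, under a rule that only lets it flip a digit standing just behind one of the first few ones. Does it return to its starting point again and again, or does it escape? With four ones allowed, the first guess is that it escapes, and a count supports the guess: the number of edges along which the last one can advance from position $m$ to position $m+1$ is of order $m^3$, and $\sum m^{-3}<\infty$. The answer is right. The count is not a proof, and it even gives the wrong answer for the next smaller graph. Let me set up the objects and test the guess.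

**Definition (moves).** Let $d\ge0$. For a finite word $x=x_1\cdots x_n$ or an infinite sequence $x=x_1x_2\cdots$ over $\{0,1\}$:

- $a$ flips the first letter $x_1$;
- $\mu_k$, for $k=1,\dots,d+1$: if $x$ has at least $k$ ones and the $k$-th of them is at position $i$, flip $x_{i+1}$; if $x$ has fewer than $k$ ones, or if $x$ is finite of length $i$, do nothing.

**Definition (graphs).** $\mathcal G(d,2,n)$ has vertex set $\{0,1\}^n$; two distinct words are adjacent when one is obtained from the other by one of $a,\mu_1,\dots,\mu_{d+1}$. The same rule makes $\{0,1\}^{\mathbb N}$ a graph, and $\mathcal G(d,2,\infty)$ is the connected component of $000\cdots$. Loops are ignored. Degrees are at most $d+2$.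

The letter $x_1$ is the one nearest the root of the binary tree, and the moves are the actions of the standard generators of the degree-$d$ mother group $\mathcal M_{d,2}$ on that tree. The question whether $\mathcal G(3,2,\infty)$ is transient is taken from Gideon Amir and Balint Virag, "Positive speed for high-degree automaton groups", arXiv:1102.4979 (2011). We only use the moves.

**Flip rule.** For $j\ge2$, the move $\mu_k$ flips digit $j$ exactly when the $k$-th one is at position $j-1$, that is, when $x_{j-1}=1$ and $x_1+\dots+x_{j-1}=k$. So two words differing exactly in digit $j$ are adjacent if and only if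
$$j=1,\quad\text{or}\quad j\ge 2,\ x_{j-1}=1,\ x_1+\dots+x_{j-1}\le d+1, \tag{1}$$
and there are no other edges. Whether the flip of digit $j$ is legal depends only on the digits before $j$. In particular adjacency is symmetric.

Example: let $x=01101000\cdots$, with ones at $2,3,5$. For $d=3$ one may flip digits $1,3,4,6$. For $d=1$ one may flip only $1,3,4$, since the one at position $5$ is the third one.

Write $\Gamma_d(n)=\mathcal G(d,2,n)$, and let $\Gamma_d$ be the graph on all finitely supported sequences. Section 2 shows $\Gamma_d=\mathcal G(d,2,\infty)$. Clearly $\Gamma_d(n)\subset\Gamma_{d+1}(n)$ on the same vertex set.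

**Definition (top).** The top of $x\ne0$ is the position of its last one; the top of $0$ is $0$. Put $N_m=\{x:\text{top}(x)=m\}$. For instance $01101000\cdots\in N_5$.

*The count.* Let $m\ge1$. Which edges of $\Gamma_d$ leave the finite set $\{\text{top}\le m\}$? They flip a digit $j\ge m+1$ of a word $x$ with zeros beyond $m$. By (1) $x_{j-1}=1$, which forces $j=m+1$ and $x_m=1$. So they join $N_m$ to $N_{m+1}$, and there is one for each $x\in N_m$ with at most $d$ ones among the first $m-1$ digits. The set $\Pi_m$ of these edges has size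
$$|\Pi_m|=\sum_{s=0}^{d}\binom{m-1}{s}.$$
The sets $\Pi_m$ are disjoint and each separates $0$ from infinity. The Nash–Williams inequality says that the effective resistance from $0$ to infinity is at least $\sum_m1/|\Pi_m|$, and infinite resistance means recurrence.

*The cases $d=0,1$.* For $d=0$, $|\Pi_m|=1$: recurrent. For $d=1$, $|\Pi_m|=m$ and $\sum 1/m=\infty$: recurrent. By hand, $\Gamma_0(3)$ is the path
$$000,\ 100,\ 110,\ 010,\ 011,\ 111,\ 101,\ 001,$$
and $\Gamma_1(3)$ has the single additional edge $110$–$111$ (flip digit $3$ behind the second one). The resistance from $000$ to $001$ is $7$ in $\Gamma_0(3)$. In $\Gamma_1(3)$ it is $2+\frac34+2=\frac{19}4$, the middle term being one edge in parallel with three.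

*The cases $d=2,3$.* Now $|\Pi_m|$ is of order $m^2$ or $m^3$, and $\sum_m1/|\Pi_m|$ converges. Nash–Williams is silent, and the guess is "transient" in both cases. For $d=3$ this is true. For $d=2$ it is false.

> **Theorem 1.** Simple random walk on $\mathcal G(3,2,\infty)$ is transient.

> **Theorem 2.** For every $d\ge0$ consider the graphs on binary words defined by the moves $a,\mu_1,\dots,\mu_{d+1}$. Let $M_d(n)$ be the maximal effective resistance between two vertices of $\mathcal G(d,2,n)$.
> 1. $\mathcal G(d,2,\infty)$ is transient if $d\ge 3$ and recurrent if $d\le 2$.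
> 2. $\sup_n M_d(n)<\infty$ if and only if $d\ge3$. Moreover $c\log n\le M_2(n)\le Cn/(\log n)^2$ for $n\ge2$.
> 3. If $d\ge 3$, *every* connected component of the graph on $\{0,1\}^{\mathbb N}$ is transient.

What does the count miss? The natural first attempt is to send a unit flow from $0$ to infinity, spread evenly over each $\Pi_m$. The crossing edges then cost $1/|\Pi_m|$, which is summable. But the flow enters $N_{m+1}$ at words with $x_m=1$, while among the words from which $\Pi_{m+1}$ leaves, only $\sum_{s\le d-1}\binom{m-1}{s}$ have $x_m=1$, a fraction of order $1/m$. So almost all the flow has to be rearranged inside $N_{m+1}$, and the count says nothing about that cost. For $d=2$ the crossing costs are summable and yet, by Theorem 2, no unit flow to infinity has finite energy. Any proof for $d=3$ must control transport inside the levels.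

Sections 2–10 prove Theorem 1, and Sections 11–13 prove Theorem 2.

Every edge has conductance $1$. The letters $C,C_0,C_1,c$ are positive absolute constants; $C,c$ may change from line to line. "For $m$ large" means $m\ge$ an absolute constant, and $\log$ is natural.

## 2. Paths, tails and prefixes

**Lemma 3.** $\Gamma_0(n)$, $n\ge1$, is a path on $2^n$ vertices from $0^n$ to $0^{n-1}1$. In $\Gamma_0(n+2)$, $n\ge0$, the pair (digit $n+1$, digit $n+2$) takes the values $00,10,11,01$ on four consecutive quarters of the path.

*Proof.* $\Gamma_0(1)$ is one edge. In $\Gamma_0(n+1)$ the edges flipping digits $\le n$ form two copies $\Gamma_0(n)0$ and $\Gamma_0(n)1$. By (1) with $d=0$, an edge flips digit $n+1$ only where $x_n=1$ is the first one, that is, at $0^{n-1}1$. So the path runs from $0^n0$ to $0^{n-1}10$, crosses to $0^{n-1}11$, and runs back through the second copy to $0^n1$. This is the claim for $n+1$. Applied at lengths $n+1$ and $n+2$: in $\Gamma_0(n+2)$ the first half has last digit $0$, and along it digit $n+1$ is first $0$ and then $1$. The second half has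 last digit $1$ and traverses $\Gamma_0(n+1)$ backwards, so digit $n+1$ is first $1$ and then $0$. $\square$

Hence every $\Gamma_d(n)\supset\Gamma_0(n)$ is connected. Each move changes at most one digit, so sequences in one component differ in finitely many digits. Conversely, two sequences that agree beyond digit $n$ lie in a common connected copy of $\Gamma_d(n)$ (see "Tails"). So the components of the graph on $\{0,1\}^{\mathbb N}$ are the cofinality classes, and $\mathcal G(d,2,\infty)=\Gamma_d$.

**Tails.** For a fixed tail $z$ the map $w\mapsto wz$ embeds $\Gamma_d(n)$, because legality depends only on earlier digits. Different tails give copies without common vertices, hence edge-disjoint copies.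

**Prefixes.** Let $u$ be a prefix ending in $1$ with exactly $k\le d$ ones. Then $y\mapsto uy$ embeds $\Gamma_{d-k}(n)$ in the degree-$d$ graph. Flipping $y_1$ is legal since $u$ ends in $1$ and $k\le d+1$. Flipping $y_j$, $j\ge2$, is legal iff $y_{j-1}=1$ and $k+y_1+\dots+y_{j-1}\le d+1$, which is (1) for degree $d-k$.

So a one spent on a prefix lowers the degree by one. Example: in $\Gamma_1(4)$, behind the prefix $01$ we have the path $\Gamma_0(2)$, namely $0100,\,0110,\,0111,\,0101$. In $\Gamma_2$, behind a prefix with two ones only a path remains.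

**Notation.** $(p)=0^{p-1}1$; $(p_1,p_2)$ and $(p_1,p_2,p_3)$ are the words with ones exactly at the indicated places; all are extended by zeros when needed. $\otimes$ is concatenation of independent words, $U_h$ the uniform measure on $\{0,1\}^h$, and a word also denotes its point mass. $U_0$ and $0^0$ are the empty word.

## 3. Energy of flows between measures

A flow $\theta$ is an antisymmetric function on oriented edges, its divergence at $v$ is the net outflow, and its energy is $\mathcal E(\theta)=\sum_e\theta(e)^2$.

**Definition (energy norm).** For a set $H$ of edges and a finitely supported signed measure $\sigma$ of total mass $0$, $\|\sigma\|_H^2$ is the minimal energy of a flow supported on $H$ with divergence $\sigma$ (an infimum if $H$ is infinite; $\infty$ if there is no such flow). "Moving $\mu$ to $\nu$" refers to $\sigma=\mu-\nu$.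

By Thomson's principle $\|\delta_u-\delta_v\|_H^2$ is the effective resistance between $u$ and $v$ in $H$. The rules of the game:

- **(E1)** $\|\cdot\|_H$ is homogeneous, satisfies the triangle inequality (add flows), and decreases when $H$ grows (Rayleigh monotonicity). In particular $M_{d+1}(n)\le M_d(n)$.
- **(E2)** If $H_1,H_2,\dots$ are edge-disjoint, then $\|\sum\sigma_j\|^2_{\cup H_j}\le\sum\|\sigma_j\|^2_{H_j}$. If each edge lies in the supports of at most $b$ of the flows $\theta_j$, then $\mathcal E(\sum\theta_j)\le b\sum\mathcal E(\theta_j)$, by Cauchy–Schwarz on each edge.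
- **(E3)** If $\|\delta_u-\delta_v\|_H^2\le R$ for all $u,v\in V'$, then $\|\mu-\nu\|_H^2\le R$ for probability measures $\mu,\nu$ on $V'$. Indeed $\mu-\nu=\sum_{u,v}\mu(u)\nu(v)(\delta_u-\delta_v)$, and the coefficients sum to $1$.

Two consequences carry the whole proof.

- **(L1)** Let $Z$ be a finite set of tails and $\mu_z,\nu_z$ probability measures on $\{0,1\}^n$. Then
$$\Big\||Z|^{-1}\sum_{z\in Z}(\mu_z-\nu_z)\otimes z\Big\|^2\le \frac{M_d(n)}{|Z|},$$
using only edges flipping digits $\le n$ with tails in $Z$. Each of the $|Z|$ disjoint copies carries mass $|Z|^{-1}$, so it costs at most $|Z|^{-2}M_d(n)$.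
- **(L2)** Let $u$ be a prefix ending in $1$ with $k\le d$ ones, and $\mu,\nu$ probability measures on $\{0,1\}^n$. Then $\|u\otimes(\mu-\nu)\otimes z\|^2\le M_{d-k}(n)$, using only edges with both endpoints having prefix $u$ and tail $z$. For families of prefixes (none a prefix of another) and/or tails these edge sets are disjoint.

Example for (L1): moving $0\otimes U_h$ to $1\otimes U_h$ uses $2^h$ disjoint edges flipping digit $1$, each carrying $2^{-h}$, at total energy $2^{-h}$. Randomness in the tail makes changes in front of it cheap.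

## 4. Two ones that take turns: from $\Gamma_2$ to $\Gamma_3$

In $\Gamma_3$, fixing one of the ones leaves at least $\Gamma_2$ to work in. We use two ones alternately. While one is held fixed, its position is a label that splits the flow into many disjoint copies of $\Gamma_2$; the other one moves. Let
$$R(n)=\max_{1\le p,p'\le n}\|\delta_{(p)}-\delta_{(p')}\|^2_{\Gamma_2(\lfloor3n/2\rfloor)} ,$$
which is finite for each $n$.

**Lemma 4 (reduction).** If $\sum_{j\ge0}2^{-j}R(2^j)<\infty$, then $\Gamma_3$ carries a unit flow of finite energy from $0^\infty$ to infinity.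

*Proof.* Let $I_j=\{2^j,\dots,2^{j+1}-1\}$. Let $\sigma_j$ be the law of $(p_1,p_2)$ with $p_1\in I_j$ and $p_2\in I_{j+2}$ uniform and independent, and $\sigma_j'$ the same with $p_2\in I_{j+3}$. Let $j\ge0$.

**Step $A_j$: advance the second one, $\sigma_j\to\sigma'_j$.** Fix $p_1\in I_j$. Behind $0^{p_1-1}1$ we have a copy of $\Gamma_2$, and there the one-point word $(p_2-p_1)$ must be redistributed. All positions $p_2-p_1$ lie in $[1,2^{j+4}]$, so by (E3) unit mass costs at most $R(2^{j+4})$. The mass is $2^{-j}$ for each of the $2^j$ values of $p_1$, and these use disjoint edge sets. The energy is at most $2^j\cdot4^{-j}R(2^{j+4})=2^{-j}R(2^{j+4})$. Every edge used has, at both endpoints, the same *first one*, and it lies in $I_j$.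

**Step $B_j$: advance the first one, $\sigma_j'\to\sigma_{j+1}$.** Fix $p_2\in I_{j+3}$ and move $p_1$ from uniform on $I_j$ to uniform on $I_{j+1}$, using digits below $p_2$ only. Both ranges lie in $[1,2^{j+2}]$. The definition of $R(2^{j+2})$ uses digits up to $\frac32\cdot2^{j+2}=6\cdot2^j\le p_2-1$, and $\Gamma_2\subset\Gamma_3$. There are $2^{j+3}$ values of $p_2$ of mass $2^{-(j+3)}$, so the energy is at most $2^{-(j+3)}R(2^{j+2})$. Every edge used has, at both endpoints, the same *last one*, and it lies in $I_{j+3}$.

**Assembling.** By the first one, an edge is used by at most one $A_j$; by the last one, by at most one $B_j$. Let $\theta_0$ be a finite flow from $\delta_{0^\infty}$ to $\sigma_0$ and $\theta=\theta_0+\sum_{j\ge0}(\theta_{A_j}+\theta_{B_j})$. On each edge at most three terms are nonzero, and by (E2)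
$$\mathcal E(\theta)\le2\mathcal E(\theta_0)+4\sum_{j\ge0}\big(\mathcal E(\theta_{A_j})+\mathcal E(\theta_{B_j})\big)\le 2\mathcal E(\theta_0)+4\sum_{j\ge0}\big(2^{-j}R(2^{j+4})+2^{-(j+3)}R(2^{j+2})\big)<\infty .$$
The sum over indices $<j$ has divergence $\delta_{0^\infty}-\sigma_j$. At a fixed vertex there are finitely many edges, on each of them the partial sums are eventually constant, and $\sigma_j\to0$ pointwise. So $\theta$ has divergence $\delta_{0^\infty}$. $\square$

So everything depends on the size of $R(n)$, and the borderline is sharp for this method: a bound $R(n)\le Cn$ makes all terms of the series bounded, which is not enough. We shall prove $R(n)\le Cn/(\log n)^2$, which makes them $O(j^{-2})$.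

## 5. A polynomial bound in $\Gamma_1$

We need some bound that is polynomial in $n$, where the path only gives $2^n$. It comes from keeping the last few digits random, so that by (L1) rearranging everything before them is cheap.

**Lemma 5.** $M_2(n)\le M_1(n)\le C_0n^4$ for $n\ge1$.

*Proof.* The first inequality is (E1). Let $h(n)=\lceil2\log_2n\rceil+4$. For $n\ge3$ we have $h(n+1)-h(n)\in\{0,1\}$, because $(1+1/n)^2\le2$. Fix $n_0\ge4$ with $h(n)\le n-1$ for all $n\ge n_0$. Put $\nu_n=0^{n-h(n)}\otimes U_{h(n)}$ for $n\ge n_0$, $\nu_n=\delta_{0^n}$ for $n<n_0$, and $a_n=\max_w\|\delta_w-\nu_n\|_{\Gamma_1(n)}$. By the triangle inequality $M_1(n)\le4a_n^2$. We show $a_n\le An^2$ with $A=\max(8,\max_{n\le n_0}a_n/n^2)$. This holds for $n\le n_0$ by the choice of $A$.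

Let $n\ge n_0$, $h=h(n)$, $p=n-h\ge1$, and assume the claim up to $n$. Start from $w\xi$ with $w\in\{0,1\}^n$, $\xi\in\{0,1\}$.

- **Randomize the $h$ digits before the last.** Move to $\nu_n\otimes\xi=0^p\otimes U_h\otimes\xi$, at norm $\le a_n$.
- **Plant a one in front of them.** Move to $0^{p-1}1\otimes U_h\otimes\xi$; by (L1) with $2^h$ tails, norm$^2\le2^{-h}M_1(p)$.
- **Randomize the last digit.** Behind $0^{p-1}1$ we have the path $\Gamma_0(h+1)$. Move $U_h\otimes\xi$ to $U_{h+1}$ along it. At most unit mass crosses each edge, so norm$^2\le2^{h+1}$.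
- **Clean up in front.** Move to $\nu_{n+1}$. Since $h(n+1)\le h+1$, both measures are uniform on the last $h(n+1)$ digits. By (L1), norm$^2\le2^{-h(n+1)}M_1(p')$ with $p'=n+1-h(n+1)\in[1,n]$.

By induction $M_1(p),M_1(p')\le4A^2n^4$. From $2\log_2n+4\le h\le2\log_2n+5$ we get $2^{-h/2}\le\frac1{4n}$ and $2^{(h+1)/2}\le8n$. Also $h(n+1)\ge h$. Therefore
$$a_{n+1}\le An^2+2\cdot\frac1{4n}\cdot2An^2+8n=An^2+An+8n\le An^2+2An\le A(n+1)^2 .$$
So $M_1(n)\le4A^2n^4$. $\square$

For Lemma 4 this is far too weak: $2^{-j}(2^j)^4$ grows. But it makes logarithmic stretches of digits cheap: rearranging $O(\log n)$ digits costs a power of $\log n$.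

## 6. Bulk measures and the cost of one level

We want to move one-point words up the levels $N_m$ of $\Gamma_2$ one level at a time. A one-point word is an expensive place to be, so we travel with a spread-out measure.

**Definition (bulk measures).** Let $L(m)=\lceil\log_2m\rceil$, $i(m)=10L(m)$, and
$$\beta^\circ_m=0^{m-1-i(m)}\otimes U_{i(m)}\ \text{ on }\{0,1\}^{m-1},\qquad \beta_m=\beta^\circ_m\otimes1 ,$$
a measure on $N_m$. Here $m\ge m_1$, a large absolute constant with $i(m)\le m-2$ for all $m\ge m_1$.

Example: for $m=128$ we have $L=7$, $i=70$; $\beta_{128}$ has $57$ zeros, then $70$ fair digits, then a one at position $128$.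

The number $10L(m)$ is chosen so that, by (L1) and Lemma 5, any rearrangement in front of the random digits costs at most $2^{-i(m)}M_2(b)\le m^{-10}C_0m^4\le C$, for $b\le m$.

**Definition (cost of a level).** $e_m$ is the minimal energy of a flow in $\Gamma_2$ from $\beta_m$ to $\beta_{m+1}$ that uses only edges with both endpoints in $N_m\cup N_{m+1}$. Such a flow flips only digits $\le m+1$, so it can be transplanted to any fixed tail beyond digit $m+1$.

The restriction to $N_m\cup N_{m+1}$ lets us add the flows of different levels: an edge inside $N_m$ can only be used by the flows $\beta_{m-1}\to\beta_m$ and $\beta_m\to\beta_{m+1}$, and an edge between $N_m$ and $N_{m+1}$ only by the latter. So each edge is used at most twice. If $\sum_{m\le 2n}e_m$ is of order $n/(\log n)^2$, then we shall get the required bound on $R(n)$ (Lemma 11).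

**Lemma 6 (a priori bound).** $e_m\le CL(m)^4$.

*Proof.* The plan is to squeeze all mass through a single edge. Let $i=i(m)$, $b=m-1-i\ge1$.

- **Inside $N_m$, get to the word $(b,m)$.** Move $0^b\otimes U_i\otimes1$ to $0^{b-1}1\otimes U_i\otimes1$: norm$^2\le2^{-i}M_2(b)\le C$. Behind the prefix $0^{b-1}1$, which carries $\Gamma_1$, and with digit $m$ fixed, move $U_i$ to $0^i$: norm$^2\le M_1(i)$.
- **Cross.** Flip digit $m+1$. This is legal: $x_m=1$, and two ones, at $b$ and $m$, precede. We are at $(b,m,m+1)\in N_{m+1}$; cost $1$.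
- **Inside $N_{m+1}$, spread out again.** Behind $0^{b-1}1$ move digits $b+1,\dots,m$ from $0^i1$ to $U_{i+1}$, with digit $m+1$ fixed: norm$^2\le M_1(i+1)$. Now $0^{b-1}1\otimes U_{i+1}\otimes1$ and $\beta_{m+1}$ are both uniform on the $\min(i+1,i(m+1))\ge i$ digits preceding digit $m+1$. By (L1) and Lemma 5, adjusting the lower digits costs norm$^2\le C$.

By Lemma 5, $M_1(i),M_1(i+1)\le CL(m)^4$; use the triangle inequality. $\square$

This is the straightforward approach, and summing it over levels gives $R(n)\le Cn(\log n)^4$. The terms of the series in Lemma 4 are then only bounded by $Cj^4$. We have to gain more than four powers of the logarithm.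

## 7. One scale: path length against spreading

How can a level be crossed more cheaply than through one edge? Somebody must flip digit $m+1$. In $\Gamma_2$, put ones at two places $r<q$ with $q=m-1-h$. Behind them the digits $q+1,\dots,m+1$ carry the path $\Gamma_0(h+2)$, and moving unit mass along this path crosses from $N_m$ to $N_{m+1}$ at cost at most $2^{h+2}$. Two effects compete.

- *Spreading.* If $r$ is uniform on $\delta$ places, there are $\delta$ disjoint paths and the cost falls to $2^{h+2}/\delta=4\varepsilon$, where $\varepsilon=2^h/\delta$.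
- *Getting spread.* To place $r$ on $\delta$ places at distance about $\delta$ below $q$, we let a bulk measure slide down about $\delta$ levels, at cost about $\delta e^*$, where $e^*$ bounds the costs of the earlier levels. This can be done with the $h$ digits above $q$ uniform, in $2^h$ disjoint copies, so the cost is $\delta e^*/2^h=e^*/\varepsilon$.

The total is of order $e^*/\varepsilon+\varepsilon$; with $\varepsilon\approx\sqrt{e^*}$ this suggests $e_m\le C\sqrt{e^*}$. This improves $L^4$, but the inequality is satisfied by a constant sequence $e_m\equiv C^2$. So it can never give more than $e_m\le C$, that is, $R(n)\le Cn$, and this is exactly the bound at which the series of Lemma 4 still fails to converge.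

The way past this point: only the ratio $\varepsilon=2^h/\delta$ matters, not the scale $\delta$. All scales $\delta=2^k$ with $L/4\le k\le(L-1)/2$ are equally good. If the flows at different scales can be made edge-disjoint, we send a share $1/K$ through each of $K\approx L/4$ scales and gain a factor $1/K$. The recursion becomes $e_m\le C\sqrt{e^*}/L$, whose fixed point is of order $1/L^2$.

To separate the scales we insert a block of $G-1$ zeros just before the one at $q$.

## 8. Reaching the crossing words

The next lemma takes bulk to "bulk, gap, one at $q$, random digits". It is cheap and works near the top.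

**Lemma 7 (near).** Let $M$ be large, $L=L(M)$, $0\le h\le2L$, $1\le G\le2L$, $q=M-1-h$, and $\gamma^\circ=\beta_{q-G}\otimes0^{G-1}\otimes1\otimes U_h$ on $\{0,1\}^{M-1}$ (with a $1$ at $q$). Then $\|\beta^\circ_M-\gamma^\circ\|^2_{\Gamma_2(M-1)}\le C2^{-h}L^4$.

*Proof.* Let $i=i(M)=10L$, $b=M-1-i\ge1$ and $g=q-G-1-b=i-h-G-1$. Since $h+G\le4L$, $g\ge5L$.

**Step 1: plant a one at $b$.** Move $0^b\otimes U_i$ to $0^{b-1}1\otimes U_i$. By (L1), norm$^2\le2^{-i}M_2(b)\le2^{-h}C_0M^42^{-8L}\le C2^{-h}$, as $h\le2L$ and $2^L\ge M$.

**Step 2: create the one at $q$, the gap, and a one at $q-G$.** Behind the prefix $0^{b-1}1$, for each of the $2^h$ values of digits $q+1,\dots,M-1$, move digits $b+1,\dots,q$ (there are $i-h=g+G+1$ of them) from $U_{i-h}$ to $U_g\otimes1\otimes0^{G-1}\otimes1$. By (L2) with $d=2,k=1$ and (E2), norm$^2\le2^h\cdot4^{-h}M_1(i-h)\le C2^{-h}L^4$.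

**Step 3: restore the bulk below $q-G$.** On digits $1,\dots,q-G-1$ we have $0^{b-1}1\otimes U_g$ and want $\beta^\circ_{q-G}$. Since $q-G\ge M/2$ for $M$ large, $i(q-G)\ge10(L-1)\ge5L$. So both are uniform on their last $j=\min(g,i(q-G))\ge5L$ digits. By (L1) with $2^{j+h}$ tails (the $j$ digits, the fixed word $10^{G-1}1$, the $h$ digits), norm$^2\le2^{-h-j}C_0M^4\le C2^{-h}$. $\square$

The next lemma performs the slide: from a bulk measure to a single one, uniform on $\delta$ places.

**Lemma 8 (far).** Let $m$ be large, $L=L(m)$, $G=L$, $\frac34m\le q\le m$, $\delta$ an integer with $m^{1/5}\le\delta\le m^{1/2}$, $J=\{q-2\delta+1,\dots,q-\delta\}$, $\kappa=\delta^{-1}\sum_{r\in J}\delta_{(r)}$, $e^*=\max_{m/2\le m'<m}e_{m'}$. Then in $\Gamma_2(q-1)$, using only edges with both endpoints vanishing at all digits $>q-G$,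
$$\|\beta_{q-G}-\kappa\|^2\le C(\delta e^*+L^4/\delta).$$

*Proof.* Put $t=i(m)+1=10L+1$ and $T_r=r+t$. For $m$ large and $r\in J$,
$$\tfrac m2\le\tfrac34m-2\sqrt m\le T_r\le q-\delta+10L+1\le q-G,$$
the last because $\delta\ge m^{1/5}\ge11L+1$.

**Step 1: slide the bulk down to the levels $T_r$.** Superpose the reversed optimal flows $\beta_{m'+1}\to\beta_{m'}$ for $\min_rT_r\le m'<q-G$, the one with index $m'$ having as coefficient the fraction of $r\in J$ with $T_r\le m'$. This moves $\beta_{q-G}$ to $\delta^{-1}\sum_r\beta_{T_r}$. There are at most $2\delta$ of these flows, each edge is used by at most two of them (Section 6), and the coefficients lie in $[0,1]$. So the energy is at most $2\cdot2\delta e^*=4\delta e^*$.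

**Step 2: plant a one at $r$.** Let $i'=i(T_r)\le t-1$. Then $\beta_{T_r}=0^{T_r-1-i'}\otimes U_{i'}\otimes1$, and $T_r-1-i'=r+(t-1-i')\ge r$. Change the first $T_r-1-i'$ digits from zeros to $(r)$. This happens inside $N_{T_r}$, and different $r$ use different $N_{T_r}$. By (L1) and Lemma 5 the energy is at most $\sum_r\delta^{-2}2^{-i'}M_2(T_r-1-i')\le\sum_r\delta^{-2}C=C/\delta$.

**Step 3: erase everything behind $r$.** Behind the prefix $0^{r-1}1$ move digits $r+1,\dots,r+t$ to $0^t$. By (L2) with $d=2$, $k=1$, and because the prefixes $0^{r-1}1$ are incomparable, the energy is at most $\sum_r\delta^{-2}M_1(t)\le CL^4/\delta$. We are at $\kappa$.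

All words involved have top $\le\max_rT_r$ or $\le q-G$, hence vanish beyond $q-G\le q-1$. The triangle inequality adds the steps. $\square$

## 9. Many scales at once

For Theorem 1, read the following lemma with $\zeta=\zeta'=0$: then $B=\beta_m$, $B'=\beta_{m+1}$, $V=N_m$, $V'=N_{m+1}$ (on words of length $m+1$). The general form is used in Section 11.

**Lemma 9 (Step Lemma).** Let $m$ be large, and let $L$ be an integer with $L(m)-1\le L\le L(m)$. Let $\varepsilon=2^{-s}$ with $s\in\mathbb Z$ and $\frac1{2L}\le\varepsilon\le L^3$. Let $\zeta,\zeta'\in\{0,1\}$ and $e^*=\max_{m/2\le m'<m}e_{m'}$. Put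
$$\mathcal K=\{k\in\mathbb Z:\tfrac L4\le k\le\tfrac{L-1}2\},\quad K=|\mathcal K|,\quad\delta_k=2^k,\quad h_k=k-s,\quad q_k=m-1-h_k .$$
With bars denoting complement, on $\{0,1\}^{m+1}$ let $B=\beta^\circ_m\otimes\bar\zeta\otimes\zeta'$, $B'=\beta^\circ_{m+1}\otimes\bar\zeta'$, $V=\{x_m=\bar\zeta,\ x_{m+1}=\zeta'\}$, $V'=\{x_{m+1}=\bar\zeta'\}$. There is a flow $\varphi+\psi$ in $\Gamma_2(m+1)$ from $B$ to $B'$ such that:

- every edge of $\varphi$ has both endpoints in $V$ or both in $V'$, and $\mathcal E(\varphi)\le C\big(\frac{e^*}{\varepsilon L}+m^{-1/5}\big)$;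
- for every edge of $\psi$ there is $k\in\mathcal K$ such that the edge flips a digit $>q_k$, and both endpoints have the same first two ones, at $r<q_k$ with $\delta_k\le q_k-r\le2\delta_k-1$; and $\mathcal E(\psi)\le C\varepsilon/L$;
- if $\zeta=\zeta'=0$, all edges of $\psi$ have both endpoints in $V\cup V'$.

*Proof.*

**Step 1: the parameters are admissible.** Let $m$ be large. Then:

- $K\ge\frac{L-1}2-\frac L4-1\ge\frac L8$.
- From $\log_2m-1\le L<\log_2m+1$ we get $m^{1/5}\le(m/2)^{1/4}\le2^{L/4}\le\delta_k\le2^{(L-1)/2}\le\sqrt m$.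
- $2^{h_k}=\varepsilon\delta_k$. This is at least $\frac{2^{L/4}}{2L}\ge1$, so $h_k\ge0$; and $h_k\le\frac{L-1}2+3\log_2L\le L$.
- $\frac34m\le q_k\le m-1$.

Let $G=L(m)$. Then $|q_k-q_{k'}|=|k-k'|<G$.

**Step 2: intermediate measures, and a certificate for the scale.** Let $J_k=\{q_k-2\delta_k+1,\dots,q_k-\delta_k\}$, $\kappa_k=\delta_k^{-1}\sum_{r\in J_k}\delta_{(r)}$ on $\{0,1\}^{q_k-1}$, and
$$X_k=\{x:\ x_{q_k}=1,\ x_j=0\text{ for }q_k-G<j<q_k\}.$$
The sets $X_k$ are pairwise disjoint: if $q_k<q_{k'}$, then $q_{k'}-G<q_k<q_{k'}$, so $x\in X_{k'}$ forces $x_{q_k}=0$. This is what the gap is for. Define on $\{0,1\}^{m+1}$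
$$\gamma_k=\beta_{q_k-G}\otimes0^{G-1}\otimes1\otimes U_{h_k}\otimes\bar\zeta\otimes\zeta',\qquad\alpha_k=\kappa_k\otimes1\otimes U_{h_k}\otimes\bar\zeta\otimes\zeta',$$
$$\gamma'_k=\beta_{q_k-G}\otimes0^{G-1}\otimes1\otimes U_{h_k+1}\otimes\bar\zeta',\qquad\alpha'_k=\kappa_k\otimes1\otimes U_{h_k+1}\otimes\bar\zeta'.$$
The lengths are right because $q_k+h_k=m-1$. The flow moves
$$B\to\tfrac1K\sum\gamma_k\to\tfrac1K\sum\alpha_k\to\tfrac1K\sum\alpha'_k\to\tfrac1K\sum\gamma_k'\to B'.$$

**Step 3: the first and last moves, by Lemma 7.** By the triangle inequality $\|B-\frac1K\sum\gamma_k\|\le\max_k\|B-\gamma_k\|$. Lemma 7 with $M=m$, $h=h_k$, applied with the tail $\bar\zeta\zeta'$, gives norm$^2\le CL^42^{-h_k}$, inside $V$. Here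
$$2^{-h_k}=\frac1{\varepsilon\delta_k}\le2L(m/2)^{-1/4},$$
so the norm$^2$ is at most $CL^5m^{-1/4}\le m^{-1/5}$. The last move is the same with $M=m+1$, $h=h_k+1$, tail $\bar\zeta'$, inside $V'$. The $q$ of Lemma 7 is then $(m+1)-1-(h_k+1)=q_k$ again, and $h_k+1\le2L(m+1)$, $G\le2L(m+1)$.

**Step 4: the second and fourth moves, by Lemma 8.** On digits $1,\dots,q_k-1$ we have to take $\beta_{q_k-G}$ (followed by zeros) to $\kappa_k$, for each of the $2^{h_k}$ values of the digits above $q_k$. Each carries mass $2^{-h_k}$, so $\alpha_k$ is reached from $\gamma_k$ with energy at most $2^{-h_k}C(\delta_ke^*+L^4/\delta_k)$. The edges have both endpoints with $x_{q_k}=1$ and zeros on the gap, that is, in $X_k\cap V$. So different $k$ use disjoint edge sets. With shares $1/K$, and since $2^{-h_k}\delta_k=1/\varepsilon$, the second move costs norm$^2$ at most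
$$\frac1{K^2}\sum_kC\Big(\frac{e^*}\varepsilon+\frac{L^4}{\varepsilon\delta_k^2}\Big)\le C\Big(\frac{e^*}{\varepsilon L}+L^5m^{-1/2}\Big),$$
using $K\ge L/8$, $1/\varepsilon\le2L$ and $\delta_k^2\ge(m/2)^{1/2}$. The fourth move is the same, in $X_k\cap V'$, with $2^{h_k+1}$ values of the digits above $q_k$. Let $\varphi$ be the sum of the four flows of Steps 3 and 4. Its energy is at most $4$ times the sum of their energies, and $L^5m^{-1/2}\le m^{-1/5}$.

**Step 5: the crossing flow $\psi$.** For $r\in J_k$ the prefix $u=0^{r-1}10^{q_k-r-1}1$ has two ones. Behind it, digits $q_k+1,\dots,m+1$ carry the path $\Gamma_0(h_k+2)$. To take $\alpha_k$ to $\alpha_k'$, move mass $1/\delta_k$ along this path, from the uniform measure on the quarter $(x_m,x_{m+1})=(\bar\zeta,\zeta')$ to the uniform measure on the half $x_{m+1}=\bar\zeta'$. Each edge carries at most $1/\delta_k$, so the energy is at most $\delta_k^{-2}2^{h_k+2}$. The prefixes $u$, over all $k$ and $r$, are distinct and none is a prefix of another: their first two ones are at $r$ and $q_k$, and these determine $k$ and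 $r$. So with shares $1/K$
$$\mathcal E(\psi)\le K^{-2}\sum_k\delta_k\cdot\delta_k^{-2}2^{h_k+2}=K^{-2}\sum_k4\varepsilon=\frac{4\varepsilon}K\le\frac{C\varepsilon}L .$$
The first two ones of both endpoints are $r<q_k$, with $\delta_k\le q_k-r\le2\delta_k-1$ by the definition of $J_k$, and the edges flip digits beyond $q_k$.

**Step 6: staying in $V\cup V'$.** If $\zeta=\zeta'=0$, the flow along each path goes from the quarter $10$ to the quarters $11,01$. By Lemma 3 the quarters $10,11,01$ are consecutive, so the flow on the path vanishes outside them, and they make up $V\cup V'$. $\square$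

## 10. The recursion $e\le C\sqrt{e}/L$ and the proof of Theorem 1

**Proposition 10.** There is $A<\infty$ with $e_m\le A/L(m)^2$ for all $m\ge m_1$.

*Proof.* **Step 1: the recursion.** Let $m$ be large, $L=L(m)$, $e^*$ as before, $\hat e=\max(L^{-2},e^*)$. By Lemma 6, $\hat e\le CL^4$. Choose $\varepsilon=2^{-s}\in(\frac12\sqrt{\hat e},\sqrt{\hat e}]$. Then $\varepsilon\ge\frac1{2L}$, and $\varepsilon\le CL^2\le L^3$. Apply the Step Lemma with $\zeta=\zeta'=0$. All edges have both endpoints in $N_m\cup N_{m+1}$, so the flow is admissible for $e_m$: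
$$e_m\le2\mathcal E(\varphi)+2\mathcal E(\psi)\le C\Big(\frac{e^*}{\varepsilon L}+\frac\varepsilon L+m^{-1/5}\Big)\le C\Big(\frac{\sqrt{\hat e}}L+m^{-1/5}\Big)\le C_1\frac{\sqrt{\hat e}}L\qquad(m\ge m_2),$$
since $e^*/\varepsilon\le2\sqrt{\hat e}$ and $m^{-1/5}\le L^{-2}\le\sqrt{\hat e}/L$ for $m$ large. The constants $C_1$ and $m_2\ge2m_1$ are absolute.

**Step 2: induction.** Choose $A\ge\max(1,4C_1^2)$ with $A\ge e_mL(m)^2$ for $m_1\le m\le m_2$; these $e_m$ are finite by Lemma 6. Let $m>m_2$ and assume the claim below $m$. For $m/2\le m'<m$ we have $m'\ge m_1$ and $L(m')\ge L-1\ge L/2$, so $e_{m'}\le4A/L^2$. Hence $\hat e\le4A/L^2$ and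
$$e_m\le C_1\cdot\frac{2\sqrt A}{L^2}\le\frac A{L^2}. \qquad\square$$

**Lemma 11.** For $n$ large and $1\le p,p'\le n$: $\ \|\delta_{(p)}-\delta_{(p')}\|^2_{\Gamma_2(\lfloor3n/2\rfloor)}\le Cn/(\log n)^2$. In the notation of Section 4, $R(n)\le Cn/(\log n)^2$.

*Proof.* **Step 1: from a point to bulk.** Let $t=10L(2n)+1$; for $n$ large, $m_1\le t\le n/2$. Let $i'=i(p+t)\le t-1$, as $p+t\le2n$. Behind $0^{p-1}1$ move digits $p+1,\dots,p+t$ from $0^t$ to $0^{t-1-i'}\otimes U_{i'}\otimes1$: norm$^2\le M_1(t)\le C(\log n)^4$. Then change the first $p+t-1-i'\ (\ge p)$ digits from $(p)$ to zeros: by (L1), norm$^2\le2^{-i'}M_2(p+t-1-i')\le C$, since $2^{-i'}\le(p+t)^{-10}$. We have reached $\beta_{p+t}$ at norm$^2\le C(\log n)^4$. Do the same for $p'$.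

**Step 2: along the levels.** Between $\beta_{p+t}$ and $\beta_{p'+t}$ add the optimal flows $\beta_m\to\beta_{m+1}$ (or their reversals). Each edge is used at most twice, so by Proposition 10 the energy is at most
$$2\sum_{m=t}^{2n}\frac A{L(m)^2}\le2A\Big(\sqrt n+2n\cdot\frac4{(\log_2n)^2}\Big)\le\frac{Cn}{(\log n)^2},$$
where we used $L(m)\ge1$ for $m<\sqrt n$ and $L(m)\ge\frac12\log_2n$ for $m\ge\sqrt n$.

All digits used are $\le n+t\le\frac32n$. The triangle inequality finishes the proof, since $(\log n)^4\le Cn/(\log n)^2$. $\square$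

*Proof of Theorem 1.* By Lemma 11, $2^{-j}R(2^j)\le C/j^2$ for $j$ large, so $\sum_j2^{-j}R(2^j)<\infty$. Lemma 4 gives a unit flow of finite energy from $0^\infty$ to infinity in $\Gamma_3=\mathcal G(3,2,\infty)$. By T. Lyons' criterion (a connected locally finite network is transient iff it carries a finite-energy unit flow from a vertex to infinity; *Ann. Probab.* 11 (1983)), simple random walk on $\mathcal G(3,2,\infty)$ is transient. $\blacksquare$

## 11. Resistance between arbitrary words of $\Gamma_2(n)$

Lemma 11 treats one-point words. For Theorem 2 we want all pairs. An arbitrary word has an uncontrolled tail $z$. So the role of the top must be played by the last position where the current word *disagrees* with $z$. That is why the Step Lemma carries $\zeta,\zeta'$.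

**Proposition 12.** $M_2(n)\le Cn/(\log n)^2$ for $n\ge2$.

*Proof.* Let $a_n=\max_{x\in\{0,1\}^n}\|\delta_x-\beta_n\|_{\Gamma_2(n)}$. Let $n$ be large, $n<n'\le2n$, $x=wz$ with $|w|=n$, $|x|=n'$, $z=z_{n+1}\cdots z_{n'}$, and set $z_n:=0$. For $n\le m\le n'$ put $B_m=\beta^\circ_m\otimes\bar z_m\otimes z_{m+1}\cdots z_{n'}$.

**Step 1: start.** Move $\delta_w\otimes z$ to $\beta_n\otimes z=B_n$, at norm $\le a_n$.

**Step 2: advance the last disagreement.** For $n\le m<n'$ move $B_m\to B_{m+1}$ by the Step Lemma with $\zeta=z_m$, $\zeta'=z_{m+1}$, $L=L(n)$, $\varepsilon=2^{-\lceil\log_2L\rceil}$, and tail $z_{m+2}\cdots z_{n'}$. Here $n\le m<2n$ gives $L(n)\le L(m)\le L(n)+1$, so $L(m)-1\le L\le L(m)$; and $\frac1{2L}\le\varepsilon\le\frac1L$. By Proposition 10, $e^*\le C/L^2$, so the flows satisfy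
$$\mathcal E(\varphi_m)\le C\Big(\frac{e^*}{\varepsilon L}+m^{-1/5}\Big)\le\frac C{L^2},\qquad\mathcal E(\psi_m)\le\frac{C\varepsilon}L\le\frac C{L^2}.$$
How do they overlap?

- The edges of $\varphi_m$ lie inside $V_m$ or inside $V_{m+1}$, where $V_m=\{x'_m\ne z_m,\ x'_l=z_l\ (m<l\le n')\}$. These sets are disjoint for different $m$, so each edge is used by at most two $\varphi_m$.
- For $\psi_m$: since $L$ and $\varepsilon$ are fixed, the set $\mathcal K$ and the numbers $h_k$ do not depend on $m$. An edge of $\psi_m$ determines the common first two ones $r<q$ of its endpoints, then $k$ by $2^k\le q-r<2^{k+1}$, then $m=q+1+h_k$. So the $\psi_m$ have disjoint supports.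

The total energy is at most $2\big(2\sum\mathcal E(\varphi_m)+\sum\mathcal E(\psi_m)\big)\le Cn/L^2$.

**Step 3: finish at $\beta_{n'}$.** We are at $B_{n'}=\beta^\circ_{n'}\otimes\bar z_{n'}$. If $\bar z_{n'}=1$, this is $\beta_{n'}$. If $\bar z_{n'}=0$, let $b=n'-1-i(n')$. Change the first $b$ digits to $0^{b-1}1$ (norm$^2\le2^{-i(n')}M_2(b)\le C$), move $U_{i(n')}\otimes0$ to $U_{i(n')}\otimes1$ behind this prefix in $\Gamma_1(i(n')+1)$ (norm$^2\le CL^4$), and change the first $b$ digits back (norm$^2\le C$).

**Step 4: sum over doublings.** Since $L^2\le C\sqrt n/L$, we have $a_{n'}\le a_n+C\sqrt n/L(n)$ for $n$ large and $n<n'\le2n$. With $n=2^l$, $L(n)=l$, this gives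
$$a_{2^j}\le C+C\sum_{l=1}^{j-1}\frac{2^{l/2}}l\le C+C\,2^{j/4}+\frac{2C}j\sum_{l<j}2^{l/2}\le\frac{C2^{j/2}}j ,$$
where we split the sum at $l=j/2$. For $2^j<n\le2^{j+1}$ one more application gives $a_n\le C\sqrt n/\log n$. So $M_2(n)\le4a_n^2\le Cn/(\log n)^2$ for large $n$, hence for all $n\ge2$ after enlarging $C$. $\square$

## 12. Bounded resistance and all components for $d\ge3$

**Proposition 13.** $\sup_nM_d(n)<\infty$ for every $d\ge3$.

*Proof.* Since $M_d(n)\le M_3(n)$, take $d=3$. We repeat the alternation of Section 4 inside $\{0,1\}^n$, starting from an arbitrary $x\in\{0,1\}^n$. We may assume $n\ge32$. There is one new difficulty: in the $B$-steps the edge sets were told apart by the last one, but now $x$ has ones of its own far out. We use the last *block* on which the word differs from $x$, and must make sure that it does differ there.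

**Step 1: the measures.** For $j\ge1$ with $2^{j+3}-1\le n$, let $I'_{j+2}=I_{j+2}\setminus\{p\}$ if the restriction of $x$ to the block $I_{j+2}$ has its only one at $p$, and $I'_{j+2}=I_{j+2}$ otherwise. Then $|I'_{j+2}|\ge2^{j+2}-1\ge2^{j+1}$. Let $\sigma_j^x$ be the law of the word whose digits at positions $\ge2^{j+3}$ are those of $x$, and whose ones among positions $<2^{j+3}$ are exactly at $p_1,p_2$, with $(p_1,p_2)$ uniform on $I_j\times I'_{j+2}$.

Move $\delta_x$ to $\sigma^x_1$. Only the first $15$ digits change, so the norm is bounded.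

**Step $A_j$ (while $2^{j+4}-1\le n$).** Keep $p_1$. Behind $0^{p_1-1}1$ move the digits at positions $<2^{j+4}$ so that block $I_{j+2}$ becomes $0$ and block $I_{j+3}$ (so far equal to that of $x$) gets a single one, uniform on $I'_{j+3}$. By (L2) with $d=3$, $k=1$, and Proposition 12, the energy is at most
$$2^j\cdot4^{-j}\max_{l<2^{j+4}}M_2(l)\le2^{-j}\cdot\frac{C2^j}{j^2}=\frac C{j^2}.$$
(For $2\le l\le2^{j/2}$ use $M_2(l)\le Cl\le C2^{j/2}\le C2^j/j^2$; for larger $l$ use $\log l\ge cj$; and $M_2(1)=1$.) Both endpoints of every edge have the same first one, in $I_j$.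

**Step $B_j$.** Keep $p_2\in I'_{j+3}$ and move $p_1$ from uniform on $I_j$ to uniform on $I_{j+1}$, in the digits at positions $<2^{j+3}$. By (L1), $M_3\le M_2$ and Proposition 12, the energy is at most $M_3(2^{j+3}-1)/|I'_{j+3}|\le C/j^2$. This gives $\sigma^x_{j+1}$. Both endpoints of every edge have a single one on block $I_{j+3}$, at $p_2\in I'_{j+3}$. By the choice of $I'_{j+3}$ they differ from $x$ on that block, and they agree with $x$ beyond it. So the edge sets are disjoint for different $j$.

**Step 2: summing and forgetting $x$.** Each edge is used by at most one $A_j$ and one $B_j$, so by (E2) the total energy of these steps is at most $2\sum_j2C/j^2\le C$, uniformly in $x$ and $n$. Let $J$ be the last $j$ used: $2^{J+4}-1\le n<2^{J+5}-1$. We are at $\sigma^x_{J+1}$. Keep $p_1\in I_{J+1}$ and change all later digits to $0$. By (L2) the energy is at most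
$$2^{J+1}\cdot4^{-(J+1)}\max_{l\le n}M_2(l)\le2^{-(J+1)}Cn\le C .$$
We have reached the law of $(p_1)$ with $p_1$ uniform on $I_{J+1}$, which does not depend on $x$. By the triangle inequality, $M_3(n)\le C$. $\square$

**Proposition 14.** If $d\ge3$, every connected component of the graph on $\{0,1\}^{\mathbb N}$ is transient.

*Proof.* Let $X$ be the component of $x$, an infinite set. Any $v\in X$ agrees with $x$ beyond some digit $n$. So $x,v$ lie in a copy of $\Gamma_d(n)$ in $X$, and by Proposition 13 there is a unit flow from $x$ to $v$ in $X$ of energy $\le C$. Given a finite $B\ni x$, choose $v\in X\setminus B$ and restrict this flow to the edges meeting $B$. The divergence at the vertices of $B$ is unchanged, so this is a unit flow from $x$ to $X\setminus B$ of energy $\le C$. Hence the effective resistance from $x$ to $X\setminus B$ is $\le C$ for every finite $B$. The probability to leave $B$ before returning to $x$ is the inverse of the degree of $x$ times this resistance, so it is bounded below uniformly in $B$, and $X$ is transient. $\square$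

## 13. The logarithm of the position along the path: $d\le2$

Here we see that the count of Section 1 gives the wrong answer for $d=2$. By Dirichlet's principle, a function of small Dirichlet energy bounds resistances from below, so we look for a good function on $\Gamma_2$.

**Definition (position).** For finitely supported $x$ put $b_i=\sum_{l\ge i}x_l\bmod2$, $t(x)=\sum_i2^{i-1}b_i$ and $\Lambda(x)=\log_2(t(x)+2)$.

Example: on the path $\Gamma_0(3)$ of Section 1, $t$ takes the values $0,1,2,\dots,7$ in order; for instance $010$ has $b_1=b_2=1$, $b_3=0$ and $t=3$.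

The map $t$ is injective, since $x_i\equiv b_i+b_{i+1}\pmod2$, and $\text{top}(x)=n$ iff $2^{n-1}\le t(x)<2^n$.

**Lemma 15.** In $\Gamma_2$, the edges whose endpoint $x'$ of larger $t$ has top $n\ge2$ contribute at most $C/n$ to the Dirichlet energy of $\log\Lambda$.

*Proof.* Consider an edge flipping digit $j$. Let $p$ be the position of the last one before position $j-1$, with $p=0$ if there is none or if $j=1$.

**Step 1: how much $t$ changes.** Flipping digit $j$ complements $b_1,\dots,b_j$. So $\tau=\sum_{i\le j}2^{i-1}b_i$ becomes $2^j-1-\tau$. For $j=1$, $|\Delta t|=1$. For $j\ge2$, $x_{j-1}=1$ gives $b_{j-1}=1-b_j$, and $b_i=b_{j-1}$ for $p<i\le j-1$ because the digits strictly between $p$ and $j-1$ vanish. At the endpoint with $b_j=1$ we therefore have $\tau=2^{j-1}+\rho$ with $0\le\rho<2^p$, so $|\Delta t|=|2^j-1-2\tau|=2\rho+1$. In all cases $|\Delta t|\le2^{p+1}$. (Check on the edge $110$–$111$ of $\Gamma_1(3)$: $j=3$, $p=1$, $t=2$ and $5$, $\rho=1$, and $|\Delta t|=3\le4$.)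

**Step 2: how much $\log\Lambda$ changes.** Let $x$ be the other endpoint. Then $j\le n$, since otherwise $x$ would have top $j>n$ and a larger $t$. If $j<n$, then $\text{top}(x)=n$. If $j=n$, then $x_{n-1}=1$ and $\text{top}(x)=n-1$. So $t(x)\ge2^{n-2}$, and $p\le n-2$. Hence
$$0\le\Lambda(x')-\Lambda(x)\le\frac{2^{p+1}}{2^{n-2}\log2}\le12\cdot2^{p-n}.$$
Since $\Lambda(x)\ge\max(1,n-2)\ge n/3$,
$$0\le\log\Lambda(x')-\log\Lambda(x)\le\frac{36\cdot2^{p-n}}n . \tag{2}$$

**Step 3: how many edges there are for given $n$ and $p$.** An edge is determined by $x'$ and $j$. Let $p\ge1$; then $j\ge p+2$. At most $d+1=3$ ones precede digit $j$, and two of them are at $p$ and $j-1$. So at most one further one lies below $p$, which gives at most $p\le n$ choices. Given $j$, the digits $j,\dots,n$ have at most $2^{n-j+1}$ values. Summing over $j\ge p+2$ gives at most $n2^{n-p}$ edges. If $p=0$, there are at most $2^n$ edges with $j=1$ and at most $\sum_{j\ge2}2^{n-j+1}\le2^n$ with $j\ge2$. In all cases there are at most $2n2^{n-p}$ edges.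

**Step 4: sum.** The contribution is at most
$$\sum_{p=0}^{n-2}2n2^{n-p}\cdot\frac{36^2\,4^{p-n}}{n^2}=\frac{2\cdot36^2}n\sum_{p=0}^{n-2}2^{p-n}\le\frac Cn. \qquad\square$$

For $n=1$ there is only one edge, $0$–$1$.

*Lower bound for $M_2$.* By Lemma 15, on $\Gamma_2(n)$, $n\ge2$, $\log\Lambda$ has Dirichlet energy at most $C+\sum_{l=2}^nC/l\le C\log n$. We have $\log\Lambda(0^n)=\log\log_22=0$. For $0^{n-1}1$ all of $b_1,\dots,b_n$ are $1$, so $t=2^n-1$ and $\log\Lambda(0^{n-1}1)=\log\log_2(2^n+1)\ge\log n$. By Dirichlet's principle $M_2(n)\ge(\log n)^2/(C\log n)\ge c\log n$.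

*Recurrence.* For $N\ge3$ let $f_N=\eta_N(\log\Lambda)$, where $\eta_N=1$ on $(-\infty,\log N]$, $\eta_N=0$ on $[2\log N,\infty)$, and $\eta_N$ is linear between. Then $f_N(0^\infty)=1$, and $f_N$ has finite support, because $\Lambda<N^2$ bounds $t$ and $t$ is injective. An edge contributes only if $\Lambda(x')\ge N$ and $\Lambda(x)\le N^2$. With $n=\text{top}(x')$ we have $\Lambda(x')\le n+1$, and $\Lambda(x)\ge n-2$ for $n\ge2$. So $N-1\le n\le N^2+2$, and $n\ge2$. Since $\eta_N$ has slope at most $1/\log N$ in absolute value, Lemma 15 bounds the energy of $f_N$ by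
$$(\log N)^{-2}\sum_{n=N-1}^{N^2+2}\frac Cn\le\frac C{\log N}\longrightarrow0 .$$
By Dirichlet's principle the effective conductance from $0^\infty$ to infinity is $0$, so $\Gamma_2$ is recurrent. Its connected subgraphs $\Gamma_0,\Gamma_1$ are recurrent by Rayleigh monotonicity.

*Proof of Theorem 2.* Part 1: for $d\ge3$, $\Gamma_d\supset\Gamma_3$ is transient by Theorem 1 and Rayleigh monotonicity; for $d\le2$ recurrence was just shown. Part 2: for $d\ge3$, $\sup_nM_d(n)<\infty$ is Proposition 13; for $d\le2$, $M_d(n)\ge M_2(n)\ge c\log n$ is unbounded; and the upper bound for $M_2$ is Proposition 12. Part 3 is Proposition 14. $\blacksquare$
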